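# Three occurrences of the unknown cannot isolate the identity of an infinite group

## 1. A first guess, tested on three infinite groups

Take an infinite group $G$ and finitely many equations in one unknown $x$, with coefficients in $G$, in each of which $x^{\pm1}$ occurs at most three times. Suppose that $x=1$ solves none of them. Can the equations together catch every other element of $G$?

The natural first guess is **no**: so few occurrences leave each equation too little room, and finitely many solution sets should not fill up an infinite group minus a point. This guess is correct, but it cannot be justified by saying that each solution set is small. We fix the language first and then test the guess.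

**Definition (monomials, Zariski topologies).** Let $G[x]=G*\langle x\rangle$ be the free product of $G$ with the infinite cyclic group generated by $x\notin G$. A *monomial of degree $\le n$* is an element of $G[x]$ that can be written as
$$w=a_0x^{\varepsilon_1}a_1x^{\varepsilon_2}\cdots x^{\varepsilon_k}a_k,\qquad k\le n,\ a_i\in G,\ \varepsilon_i\in\{1,-1\}.$$
The set of these is $G^n[x]$. For $g\in G$, $w(g)\in G$ is the result of substituting $g$ for $x$. The *co-zero set* of $w$ is $\mathfrak Z_w=\{g\in G: w(g)\neq1\}$, and the *$n$-th Zariski topology* $\mathfrak Z_{G^n[x]}$ is the topology on $G$ with sub-base $\{\mathfrak Z_w:w\in G^n[x]\}$.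

For example, $w=xax^{-1}c^{-1}$ has degree $\le 2$, and $\mathfrak Z_w$ is the set of $g$ that do not conjugate $a$ to $c$.

If $\{1\}$ is open, it is a finite intersection of subbasic sets: there are $w_1,\dots,w_M$ with $w_i(1)\ne1$ such that every $y\neq1$ satisfies $w_i(y)=1$ for some $i$. This is the situation described above. Conversely, such a system makes $\{1\}$ open. Moreover each translation $x\mapsto gx$ is a homeomorphism of $(G,\mathfrak Z_{G^n[x]})$: the preimage of $\mathfrak Z_w$ is $\mathfrak Z_{w'}$, where $w'$ arises from $w$ by substituting $gx$ for $x$ and $x^{-1}g^{-1}$ for $x^{-1}$, so $w'\in G^n[x]$; and the inverse map is the translation by $g^{-1}$. Hence the topology is discrete if and only if $\{1\}$ is open.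

The problem comes from Taras Banakh and Igor Protasov, "Zariski topologies on groups", arXiv:1001.0601 (2010): is $\mathfrak Z_{G^3[x]}$ non-discrete on each infinite group $G$? The facts to compare with are these: $\mathfrak Z_{G^1[x]}$ is the cofinite topology; $\mathfrak Z_{G^2[x]}$ is not discrete for every infinite $G$; and there is a countable group (Ol'shanskii's non-topologizable group) for which $\mathfrak Z_{G^{665}[x]}$ is discrete. So the guess fails for some degree, and it has to be tested.

**Test: degree one.** The equation $a_0x^{\pm1}a_1=1$ has exactly one solution, and every point of $G$ is the solution of such an equation. So the subbasic sets, apart from $\emptyset$ and $G$, are the complements of points, and the topology is cofinite.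

**Test: infinite abelian groups, degree three.** Here $w(g)=cg^k$ with $|k|\le3$ and $c=w(1)\neq1$. If $k=0$ there is no solution; otherwise, after inverting, the equation reads $g^k=d$ with $k\in\{1,2,3\}$, $d\ne1$. Let $G[k]=\{g:g^k=1\}$.

- If $G[2]$ is infinite, look only at $g\in G[2]$: the equations become $g=d$ (for $k=1,3$) or $1=d$ (for $k=2$, impossible). So they catch finitely many elements of $G[2]$.
- If $G[3]$ is infinite, look at $g\in G[3]$: the equations become $g=d$, $g^{-1}=d$, or $1=d$ (impossible). Again finitely many elements are caught.
- If both are finite, each solution set is empty or a coset of a finite group $G[k]$, hence finite.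

In every case some $g\ne1$ escapes.

**Test: groups with enormous solution sets.** Let $D_\infty=\langle r,s\rangle$ be the infinite dihedral group, with $srs=r^{-1}$, $s^2=1$. For a reflection $x=r^ks$ we get $x\,r\,x=r^k\,s\,r^{k+1}s=r^{k}r^{-k-1}=r^{-1}$. So all reflections solve the one equation $xrx=r^{-1}$ of degree two, although $x=1$ does not. Half of the group is gone.

With degree three we lose even more. Let $\omega=e^{2\pi i/3}$, let $t$ generate a cyclic group of order $3$ acting on $A=\mathbb Z[\omega]$ by multiplication by $\omega$, and let $G=A\rtimes\langle t\rangle$. Every element $(z,t)$ has cube $(z+\omega z+\omega^2z,\,t^3)=1$, and likewise for $(z,t^2)$. Fix $a\in A$, $a\neq0$. For $x\in At\cup At^2$ the element $xa$ again lies in $At\cup At^2$, so $(xa)^3=1$, while $x=1$ gives $a^3\ne1$. One equation covers two cosets out of three.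

The guess still survives. For $x=(z,1)\in A$, every monomial takes a value $(\lambda z+\mu,t^m)$ with $\lambda,\mu\in\mathbb Z[\omega]$ and $m$ independent of $z$. If $\lambda\neq0$, the equation has at most one solution in $A$. If $\lambda=0$, the value is constant on $A$, and as $x=1$ is not a solution there are none. So finitely many equations catch only finitely many elements of $A$. The same argument with $-1$ in place of $\omega$ treats the rotations in $D_\infty$.

In these examples the large solution sets missed the identity by living in cosets such as the set of reflections, in which two elements never have their product. This observation will become a method. Here is what we shall prove.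

**Theorem 1.** For every infinite group $G$ the topology $\mathfrak Z_{G^3[x]}$ is not discrete.

**Theorem 2 (uniform version).** For every $M\in\mathbb N$ there is a finite $f(M)$ such that for every group $G$ (finite or infinite) with $|G|>f(M)$ and all $w_1,\dots,w_M\in G^3[x]$ with $w_i(1)\neq1$ there is $g\ne1$ in $G$ with $w_i(g)\neq1$ for all $i$. Moreover, for infinite $G$ every nonempty $\mathfrak Z_{G^3[x]}$-open set is infinite.

**Theorem 3.** Let $G$ be a group and $p$ a nonprincipal idempotent ultrafilter on $G$. Then $p$ converges to $1$ in the topology generated by all $\mathfrak Z_w$ with $w$ of degree $\le2$, or of degree $3$ with exponents $\varepsilon_1,\varepsilon_2,\varepsilon_3$ not all equal. If $p$ contains an abelian subgroup of $G$, then $p\to1$ in $\mathfrak Z_{G^3[x]}$.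

The topologies $\mathfrak Z_{G^n[x]}$ grow with $n$. So, with Ol'shanskii's group as quoted above, Theorem 1 says that the largest $n$ for which $\mathfrak Z_{G^n[x]}$ is non-discrete on all infinite groups satisfies $3\le n\le664$.

## 2. Five normal forms

The purpose of this section is to replace all equations of degree at most three by five shapes. Multiplying by coefficients, permuting cyclically (that is, conjugating) and inverting do not change the solution set of $w(x)=1$ in any group containing the coefficients. Every equation given by an expression with $1\le k\le3$ occurrences of $x^{\pm1}$ becomes one of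

- (E) $x=c$;
- (D) $xax^{-1}=c$;
- (C) $xax=c$;
- (B) $xaxbx^{-1}=c$;
- (A) $xaxbxc=1$.

Check the sign patterns. One occurrence gives (E). Signs $(++)$ give (C), and $(--)$ becomes $(++)$ by inversion. Signs $(+-)$ give (D); so do $(-+)$, because $x^{-1}ax=c$ if and only if $xcx^{-1}=a$. Signs $(+++)$ give (A) after conjugation, and $(---)$ becomes $(+++)$ by inversion. With three occurrences and mixed signs, inversion gives two plus signs and one minus sign, and a cyclic permutation brings the minus sign to the end, which is (B).

The condition $w(1)\neq1$ says that $x=1$ does not solve the equation. In the five forms it reads, respectively,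
$$c\neq1;\qquad a\ne c;\qquad a\neq c;\qquad c\neq ab;\qquad abc\ne1.$$
A constant equation with $w(1)\neq1$ has no solutions and may be dropped.

## 3. Idempotent ultrafilters and increasing products

To exploit closure under products we use ultrafilters as quantifiers. For an ultrafilter $p$ on a group $H$, write $\forall^px\,\varphi(x)$ for $\{x\in H:\varphi(x)\}\in p$, and say "for $p$-most $x$". This quantifier commutes with finite conjunctions, finite disjunctions and negation, and a quantifier over a variable that does not occur may be dropped. The order of two such quantifiers matters in general. When $p$ is clear, we write $\forall x$.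

The space $\beta H$ of ultrafilters on $H$ is compact Hausdorff, with basic clopen sets $\{q:A\in q\}$, $A\subset H$. Define the product by
$$A\in pq\iff\forall^px\,\forall^qy\ \ xy\in A .$$
It is associative: $A\in(pq)r$ and $A\in p(qr)$ both say $\forall^px\,\forall^qy\,\forall^rz\; xyz\in A$. For fixed $q$ the map $r\mapsto rq$ is continuous, since $A\in rq$ if and only if $\{x:\forall^qy\;xy\in A\}\in r$. So $\beta H$ is a compact right topological semigroup, and $rq=\lim_{y\to r}yq$ with $y\in H$. An ultrafilter is *idempotent* if $pp=p$.

For example, an idempotent on $D_\infty$ never contains the set $R$ of reflections. If $R\in p=pp$, then for $p$-most $x$ and then $p$-most $y$ we would have $x,y,xy\in R$, but a product of two reflections is a rotation.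

**Increasing products.** Let $p=pp$ and $A\in p$. Then for every $r$
$$\forall^px_1\cdots\forall^px_r:\quad x_{i_1}x_{i_2}\cdots x_{i_k}\in A\ \text{ for all }k\ge1\text{ and }i_1<\dots<i_k\le r. \tag{1}$$
Indeed, fix $i_1<\dots<i_k$. Dropping the variables that do not occur, the statement is $\forall^px_{i_1}\cdots\forall^px_{i_k}\;x_{i_1}\cdots x_{i_k}\in A$, which means $A\in p^k=p$. Finitely many such statements may be combined.

Statement (1) lets us choose $x_1,\dots,x_r$ one after another with all increasing products in $A$, and we may also demand that each $x_i$ lie in a prescribed member of $p$ that depends on $x_1,\dots,x_{i-1}$: at stage $i$, choose $x_i$ in the intersection of the prescribed set with the set of those $x_i$ for which the remaining quantified statement is true. Both sets belong to $p$.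

We recall two theorems. *Ellis–Numakura*: every nonempty compact Hausdorff right topological semigroup contains an idempotent. *B. H. Neumann (1954)*: if a group is the union of finitely many left cosets of subgroups, then at least one of these subgroups has finite index.

**Lemma 1.** Let $H$ be an infinite group.
(a) There is a nonprincipal idempotent $p\in\beta H$.
(b) If $\mathcal L$ is a family of infinite-index subgroups of $H$, there is an idempotent $p\in\beta H$ that contains no left coset $gL$, $g\in H$, $L\in\mathcal L$.

*Proof.* Let $I=\beta H\setminus H$ in (a), and let $I$ be the set of ultrafilters containing no $gL$ in (b). In both cases $I$ is closed, as an intersection of clopen sets. It is nonempty: in (a) because $H$ is infinite; in (b) because, by Neumann's theorem, finitely many cosets $gL$ never cover $H$, so their complements have the finite intersection property. It is invariant under $q\mapsto yq$ for $y\in H$; in (b), $gL\in yq$ if and only if $y^{-1}gL\in q$. For $q\in I$ and $r\in\beta H$ we get $rq=\lim_{y\to r}yq\in I$, since $I$ is closed. So $I$ is a closed left ideal, in particular a compact subsemigroup,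 and Ellis–Numakura applies. $\square$

## 4. What an idempotent can say about the five forms

The first approach that suggests itself: take a nonprincipal idempotent $p$ and show that no equation with $w(1)\neq1$ can hold for $p$-most $x$. Then finitely many equations cannot cover $G\setminus\{1\}\in p$. The tool is to compare the equation at $x$, at $y$ and at $xy$.

**Lemma 2.** Let $H\le K$ be groups, $p$ an idempotent ultrafilter on $H$, and $a,b,c,d\in K$.

- (D) If $\forall^px\;xax^{-1}=c$, then $a=c$.
- (C) If $\forall^px\;xax=c$, then $a=c$ and $\forall^py\,\forall^pz\;yz=zy$.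
- (B) If $\forall^px\;xaxbx^{-1}=c$, then $c=ab$ and $\forall^px\,\forall^py$: $y$ commutes with $axa^{-1}$.
- (A) If $H$ is abelian and $\forall^px\;xaxbx=d$, then $d=ab$.

*Proof.* In each part the set of solutions in $H$ belongs to $p$, so by (1) all increasing products of the variables used are solutions.

(D) $\forall x\,\forall y$: $y$ and $xy$ are solutions, so $c=x(yay^{-1})x^{-1}=xcx^{-1}$. Also $xax^{-1}=c$. Hence $a=c$.

(C) $\forall x\,\forall y\,\forall z$: $x$, $xz$, $xy$, $xyz$ are solutions. From $xzaxz=c$ we get $z(ax)z=x^{-1}c=ax$, that is, $(ax)z(ax)^{-1}=z^{-1}$. The same computation with $xy$ in place of $x$ gives $(axy)z(axy)^{-1}=z^{-1}$. Comparing the two, $yzy^{-1}=z$. Dropping $x$, we have $\forall y\,\forall z\;yz=zy$; renaming, $\forall x\,\forall z\;xz=zx$. So $\forall x\,\forall z$: $aza^{-1}=a(xzx^{-1})a^{-1}=(ax)z(ax)^{-1}=z^{-1}$, which gives $a=zaz=c$.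

(B) $\forall x\,\forall y$: the equation for $xy$ is $xyaxyby^{-1}x^{-1}=c$, that is, $y(ax)\,yby^{-1}=x^{-1}cx$. The equation for $y$ gives $yby^{-1}=a^{-1}y^{-1}c$. Substituting,
$$y(axa^{-1})y^{-1}=x^{-1}cxc^{-1}.$$
For fixed $x$ this is an equation of form (D) in $y$, so by part (D) $axa^{-1}=x^{-1}cxc^{-1}$. The displayed equation now says that $y$ commutes with $axa^{-1}$ for $p$-most $y$. Moreover $xax=cxc^{-1}a$, while the equation for $x$ says $xax=cxb^{-1}$. So $b^{-1}=c^{-1}a$, that is, $c=ab$.

(A) Put $e=d(ab)^{-1}$, and for $x\in H$ put $x'=axa^{-1}$ and $x''=(ab)x(ab)^{-1}$. Since $xaxbx=x\,x'\,x''\,ab$, the equation says $xx'x''=e$. $\forall x\,\forall y$: the equations for $xy$ and $y$ are $xy\,x'y'\,x''y''=e$ and $y'=y^{-1}e\,y''^{-1}$. Substituting the second in the first and multiplying by $x^{-1}$,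
$$yx'y^{-1}\cdot e\cdot y''^{-1}x''y''=x^{-1}e. \tag{2}$$
As $H$ is abelian, $x''$ and $y''$ commute, so (2) becomes $yx'y^{-1}\,e\,x''=x^{-1}e$. Since $x^{-1}e=x'x''$, we get $yx'y^{-1}=x'x''x''^{-1}e^{-1}=x'e^{-1}$ for $p$-most $y$. By (D), $x'=x'e^{-1}$, so $e=1$ and $d=ab$. $\square$

**Proof of Theorem 3.** Suppose $w(1)\neq1$, $w$ is one of the monomials under consideration, and $\mathfrak Z_w\notin p$. Then $\forall^px\;w(x)=1$; in particular $w$ is not constant. Form (E) contradicts nonprincipality. Forms (D), (C), (B) contradict Lemma 2 with $H=K=G$, since $w(1)\ne1$ reads $a\neq c$, $a\ne c$, $c\neq ab$. In form (A), suppose $p$ contains an abelian subgroup $H$. The restriction of $p$ to $H$ is an ultrafilter on $H$, and it is idempotent because the quantifiers $\forall^px\,\forall^py$ may be restricted to $H$. Lemma 2(A) with $K=G$ and $d=c^{-1}$ gives $abc=1$, a contradiction. So every subbasic neighborhood of $1$ under consideration belongs to $p$. $\square$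

With Lemma 1(a), Theorem 3 gives the non-discreteness of $\mathfrak Z_{G^2[x]}$ for every infinite $G$, and of $\mathfrak Z_{G^3[x]}$ for every group with an infinite abelian subgroup.

**Where this stops.** In (C) and (B), comparing solutions lowered the equation to one of degree two in the new variable. In (A), without commutativity, we are left with (2). For fixed $x$, the new variable $y$ conjugates $x'$ on the left and, through $y''^{-1}$, conjugates $x''$ on the right. This is an equation of degree four in $y$: the comparison has raised the degree, and part (D) does not apply. Commutativity was used exactly to remove the second conjugation, and nothing allows us to assume that $G$ has an infinite abelian subgroup.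

**The way around.** We split the equations $xaxbxc=1$ into two kinds. If $a,b,c$ are *not all equal*, we use all two-sided translates $gxh$ of $x$ simultaneously and count along a random walk (Section 5). If $a=b=c$, the equation is $(xa)^3=1$. When many such cubes are trivial, a suitable conjugation $\sigma$ satisfies $\ell\,\sigma(\ell)\,\sigma^2(\ell)=1$ on a large set of $\ell$, as multiplication by $\omega$ does in our example. This will be used to produce too many pairwise commuting sets (Sections 6–8).

## 5. ICC groups are not finite unions of bad sets

**Definition.** For a group $H$, $FC(H)$ is the subgroup of elements with finite conjugacy class. A nontrivial group is *ICC* if all its nontrivial conjugacy classes are infinite. $C(\kappa)$ denotes the centralizer of $\kappa$.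

For example, $FC(D_\infty)=\langle r\rangle$: the class of $r^k$ is $\{r^k,r^{-k}\}$, while $r^m(r^ks)r^{-m}=r^{k+2m}s$ shows that reflections have infinite classes. The group of finitely supported permutations of $\mathbb N$ is ICC: conjugation moves the nonempty finite support of a nontrivial element to any set of the same size.

In an ICC group every $C(\kappa)$ with $\kappa\neq1$ has infinite index, so Lemma 1(b) allows us to avoid all its cosets.

**Definition.** In an ICC group $\Gamma$, *bad* sets are the solution sets in $\Gamma$ of the following equations with coefficients in $\Gamma$: (E) $x=c$; (D) $xax^{-1}=c$ with $a\neq1$; (C) $xax=c$; (B) $xaxbx^{-1}=c$; (A1) $xaxbxc=1$ with *not* $a=b=c$.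

Here $x=1$ is allowed to be a solution. Two facts will be used. First, if $Z$ is bad, so is $\{x:vx\in Z\}=v^{-1}Z$ for every $v$: the five equations turn into $x=v^{-1}c$; $xax^{-1}=v^{-1}cv$; $x(av)x=v^{-1}c$; $x(av)xbx^{-1}=v^{-1}cv$; $x(av)x(bv)x(cv)=1$ (after conjugation by $v$), and the side conditions are kept. Second, every left coset $gC(\kappa)=\{x:x\kappa x^{-1}=g\kappa g^{-1}\}$ with $\kappa\neq1$ is bad, of type (D).

**Proposition A.** An ICC group $\Gamma$ is not a finite union of bad sets.

*Proof.* Suppose $\Gamma=Z_1\cup\dots\cup Z_M$ with all $Z_j$ bad.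

**Step 1: reduction to countable $\Gamma$.** We shall want a probability measure charging every element. Start with a nontrivial countable subgroup containing all coefficients. Repeatedly adjoin, for each nontrivial element of the current subgroup, countably many elements of $\Gamma$ that conjugate it to infinitely many elements, and take the union of the resulting chain. This is a countable ICC subgroup containing all coefficients. The $Z_j$ intersected with it are bad in it and cover it. So assume $\Gamma$ countable.

**Step 2: an ultrafilter that leaves only type (A1).** By Lemma 1(b) choose an idempotent $p\in\beta\Gamma$ containing no left coset $gC(\kappa)$, $\kappa\neq1$. It is nonprincipal, since $\{g\}\subset gC(\kappa)$. For each $(g,h)\in\Gamma^2$ the sets $\{x:gxh\in Z_j\}$ cover $\Gamma$, so we can choose $j=j(g,h)$ with $\forall^px\;gxh\in Z_j$. We claim that $Z_{j(g,h)}$ is always of type (A1).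

- Type (E) would make $x=g^{-1}ch^{-1}$ for $p$-most $x$, against nonprincipality.
- Type (D) would give $\forall^px\;x(hah^{-1})x^{-1}=g^{-1}cg$. This puts a left coset of $C(hah^{-1})$, with $hah^{-1}\neq1$, into $p$.
- Type (C) would give $\forall^px\;x(hag)x=g^{-1}ch^{-1}$. By Lemma 2(C), $C(y)\in p$ for $p$-most $y$. Taking $y\ne1$ gives a contradiction.
- Type (B) would give $\forall^px\;x(hag)x(hbh^{-1})x^{-1}=g^{-1}cg$. By Lemma 2(B), for $p$-most $x$, hence for some $x\neq1$, we have $C(\kappa)\in p$ with $\kappa=(hag)x(hag)^{-1}\ne1$, a contradiction.

**Step 3: two coincidences of color force commutation.** Regard $j(g,h)$ as a color of the pair $(g,h)$. Let $Z_j$ be given by $xa_jxb_jxc_j=1$, and write $a,b,c$ for $a_j,b_j,c_j$. If $j(g,h)=j$, then substituting $gxh$ and conjugating by $g$ gives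
$$\forall^px\quad x(hag)\,x(hbg)\,x(hcg)=1.$$
Suppose also $j(g_1,h_1)=j$ and $hag=h_1ag_1=:\ell$. Put $m=hbg$, $n=hcg$, $m_1=h_1bg_1$, $n_1=h_1cg_1$. For $p$-most $x$ we have $mxn=(x\ell x)^{-1}=m_1xn_1$, that is, $x(n_1n^{-1})x^{-1}=m_1^{-1}m$. If $n_1\ne n$, this puts a left coset of $C(n_1n^{-1})$ into $p$, which is excluded. So $n_1=n$, and then $m_1=m$.

Put $k=h^{-1}h_1$. From $hag=hkag_1$ we get $g_1=a^{-1}k^{-1}ag$. Now $m_1=m$ reads $hk\,ba^{-1}k^{-1}ag=hbg$, that is, $k(ba^{-1})k^{-1}=ba^{-1}$. In the same way $n_1=n$ shows that $k$ commutes with $ca^{-1}$. We have proved: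

for every $\ell\in\Gamma$ the set
$$H_{j,\ell}=\{h\in\Gamma:\ j(a_j^{-1}h^{-1}\ell,\,h)=j\} \tag{3}$$
is empty or lies in one left coset of $A_j:=C(b_ja_j^{-1})\cap C(c_ja_j^{-1})$. Since $b_ja_j^{-1}$ and $c_ja_j^{-1}$ are not both $1$ and $\Gamma$ is ICC, $A_j$ has infinite index.

This is where $a=b=c$ must be excluded: in that case $A_j=\Gamma$, and (3) says nothing.

So among the factorizations $\ell=h\,a_j\,g$, few have color $j$; yet every pair $(g,h)$ has a color. To count fairly, we produce factorizations by cutting a random walk.

**Step 4: cutting a random walk.** Let $\mu$ be a probability measure on $\Gamma$ with $\mu(\gamma)>0$ for all $\gamma$, let $\omega_1,\omega_2,\dots$ be independent with law $\mu$, and put $W_k=\omega_1\cdots\omega_k$, $W_0=1$. Fix $T$. For $0\le k\le T$ and every (A1)-index $j$ let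
$$\pi^j_k=\Pr\big[\,j(\omega_{k+1}\cdots\omega_T,\ \omega_1\cdots\omega_k)=j\,\big].$$
For each $k$ the $\pi_k^j$ sum to $1$ over $j$, by Step 2, so $\sum_{k=0}^T\sum_j\pi^j_k=T+1$.

Now insert one extra step equal to $a_j$ at time $k+1$. By independence and identical distribution,
$$\mu(a_j)\,\pi^j_k=\Pr\big[\,\omega_{k+1}=a_j,\ \ j(\omega_{k+2}\cdots\omega_{T+1},\ \omega_1\cdots\omega_k)=j\,\big].$$
On this event put $h=W_k$, $g=\omega_{k+2}\cdots\omega_{T+1}$ and $\ell=W_{T+1}$. Then $ha_jg=\ell$, so $W_k\in H_{j,\ell}$. Here $\ell$ does not depend on $k$. Hence, for each outcome, all the times $k$ at which the event occurs have $W_k$ in one left coset of $A_j$. Their number is at most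
$$V_j=\max_{\gamma\in\Gamma}\#\{0\le k\le T:\ W_k\in\gamma A_j\},$$
and taking expectations,
$$\mu(a_j)\sum_{k=0}^T\pi^j_k\le\mathbb E[V_j]. \tag{4}$$

**Step 5: the walk does not stay in one coset.** We show $\mathbb E[V_j]=o(T)$. Counting pairs of times in a coset that attains the maximum, $V_j^2\le\#\{(k,k')\in[0,T]^2:W_k^{-1}W_{k'}\in A_j\}$. For $k\le k'$ the element $W_k^{-1}W_{k'}$ has law $\mu^{*(k'-k)}$, and $A_j=A_j^{-1}$ takes care of $k>k'$. Hence
$$\mathbb E[V_j]^2\le\mathbb E[V_j^2]\le2(T+1)\sum_{m=0}^T\mu^{*m}(A_j). \tag{5}$$

*Claim:* if $A\le\Gamma$ has infinite index, then $\frac1T\sum_{m<T}\mu^{*m}(A)\to0$ as $T\to\infty$.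

On $\ell^2(A\backslash\Gamma)$ let $(R_tf)(A\gamma)=f(A\gamma t)$, which is unitary, and let $P=\sum_t\mu(t)R_t$, a contraction. As $R_tR_s=R_{ts}$, we have $P^m=\sum_t\mu^{*m}(t)R_t$. With $\delta_A$ the indicator of the coset $A$, $\langle R_t\delta_A,\delta_A\rangle$ is $1$ if $t\in A$ and $0$ otherwise, so $\langle P^m\delta_A,\delta_A\rangle=\mu^{*m}(A)$. We recall the mean ergodic theorem: if $P$ is a contraction of a Hilbert space, $\frac1T\sum_{m<T}P^m$ converges strongly to the orthogonal projection $Q$ onto $\{f:Pf=f\}$. So the averages in the claim converge to $\langle Q\delta_A,\delta_A\rangle$, and it suffices to show $Q=0$. Let $Pf=f$. Then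
$$\|f\|^2=\sum_t\mu(t)\,\mathrm{Re}\langle R_tf,f\rangle,\qquad\mathrm{Re}\langle R_tf,f\rangle\le\|f\|^2 .$$
All weights $\mu(t)$ are positive and they sum to $1$, so $\mathrm{Re}\langle R_tf,f\rangle=\|f\|^2$ for every $t$. Then $\|R_tf-f\|^2=2\|f\|^2-2\,\mathrm{Re}\langle R_tf,f\rangle=0$, so $R_tf=f$ for all $t$. Thus $f$ is constant on the infinite set $A\backslash\Gamma$, and being square-summable it is $0$. This proves the claim.

By (5) and the claim, $\mathbb E[V_j]=o(T)$ for each of the finitely many $j$. Summing (4),
$$T+1=\sum_j\sum_{k=0}^T\pi_k^j\le\sum_j\mu(a_j)^{-1}\,\mathbb E[V_j]=o(T),$$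
a contradiction for large $T$. $\square$

## 6. An ICC quotient of an ultrapower

We now start the proof of Theorem 1. Suppose $G$ is infinite and $\mathfrak Z_{G^3[x]}$ is discrete. By Section 1 there are $w_1,\dots,w_M\in G^3[x]$ with $w_i(1)\neq1$ such that each $y\in G\setminus\{1\}$ satisfies $w_i(y)=1$ for some $i$. Drop the constant ones and put the equations in normal form.

Let $\mathbb G=G^\omega/\mathcal U$, where $\mathcal U$ is a nonprincipal ultrafilter on $\omega$. Recall Łoś's theorem: a first-order statement with parameters from $\mathbb G$ holds in $\mathbb G$ if and only if its $t$-th coordinate version holds in $G$ for $\mathcal U$-most $t$. The covering is such a statement, with parameters from $G\le\mathbb G$ (constant sequences). So $\mathbb G\setminus\{1\}$ is covered by the solution sets of the same equations in $\mathbb G$, and still $w_i(1)\ne1$. The gain is a compactness property (Lemma 3 below).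

**Step 1: $\mathbb G$ has no infinite abelian subgroup.** Suppose $B$ is one. Take a nonprincipal idempotent $p$ on $B$ by Lemma 1(a). As $B\setminus\{1\}\in p$, one of the finitely many equations holds for $p$-most $x\in B$. Form (E) is impossible as $p$ is nonprincipal. The other forms contradict Lemma 2 with $H=B$, $K=\mathbb G$, together with $w_i(1)\neq1$; in form (A) take $d=c^{-1}$.

**Step 2: dividing out the FC-center.** We want an ICC group, so that Proposition A applies.

We first note, for later use as well, that *an infinite group $F$ with $FC(F)=F$ contains an infinite abelian subgroup*. Centralizers of finite subsets of $F$ are finite intersections of subgroups of finite index, so they have finite index and are infinite. Hence we can choose inductively $a_{k+1}\in C_F(a_1,\dots,a_k)\setminus\{a_1,\dots,a_k\}$. The distinct pairwise commuting elements $a_1,a_2,\dots$ generate an infinite abelian subgroup.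

Let $\Phi=FC(\mathbb G)$. Every element of $\Phi$ has a finite class in $\Phi$, so $FC(\Phi)=\Phi$, and by Step 1 $\Phi$ is finite. Put $\Gamma=\mathbb G/\Phi$, an infinite group.

- *$\Gamma$ is ICC.* If $g\Phi$ has a finite class in $\Gamma$, the class of $g$ lies in finitely many cosets of the finite group $\Phi$. So it is finite, and $g\in\Phi$.
- *$\Gamma$ has no infinite abelian subgroup.* If $\bar A$ is one, its preimage $A$ in $\mathbb G$ is infinite with $A'\subset\Phi$ finite. For $a,g\in A$ we have $gag^{-1}=[g,a]a$, so all classes of $A$ are finite, $A=FC(A)$, and $A$ contains an infinite abelian subgroup, against Step 1.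
- *$FC(E)$ is finite for every subgroup $E\le\Gamma$.* All classes of the group $FC(E)$ are finite, so if it were infinite, it would contain an infinite abelian subgroup.

**Lemma 3 (saturation).** Let $\Sigma$ be a countable set of equations and inequations over $\Gamma$ in countably many variables such that each finite subset is solvable in $\Gamma$. Then $\Sigma$ is solvable in $\Gamma$.

*Proof.* Lift the coefficients to $\mathbb G$. Since $\Phi$ is finite, "$w=1$ in $\Gamma$" can be replaced by $\bigvee_{\varphi\in\Phi}\tilde w=\varphi$ in $\mathbb G$, where $\tilde w$ is the lift, and "$w\ne1$" by the negation. We obtain a list $\theta_0,\theta_1,\dots$ (repeated if $\Sigma$ is finite) of Boolean combinations of equations over $\mathbb G$. Each finite set of them is solvable in $\mathbb G$, and any common solution in $\mathbb G$ projects to a solution of $\Sigma$. Fix representatives in $G^\omega$ of all coefficients, and let $\theta_k^t$ be the $t$-th coordinate of $\theta_k$. Put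
$$U_k=\{t\ge k:\ \theta_0^t\wedge\dots\wedge\theta_k^t\text{ is solvable in }G\}.$$
By Łoś, and since $\mathcal U$ is nonprincipal, $U_k\in\mathcal U$; also $U_0\supset U_1\supset\cdots$. For $t\in U_0$ let $k(t)=\max\{k\le t:t\in U_k\}$, and take as $t$-th coordinates of the variables a solution of $\theta_0^t\wedge\dots\wedge\theta^t_{k(t)}$, with $1$ for variables not occurring. For other $t$ take $1$. If $t\in U_k$, then $k\le t$, so $k(t)\ge k$ and $\theta_k^t$ holds. By Łoś all $\theta_k$ hold in $\mathbb G$. $\square$

## 7. A maximal commuting family, and the reduction to cubes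

Say that two subsets *commute* if every element of one commutes with every element of the other; nothing is required inside one subset. For example, the two factors of a direct product commute, whether or not they are abelian.

**Step 3: the number $n$.** We fix a quantity that the final construction will exceed. *There is a largest $n\ge1$ such that $\Gamma$ contains $n$ infinite subgroups $E_1,\dots,E_n$ with $E_j,E_k$ commuting for $j\neq k$.* The value $n=1$ occurs, with $E_1=\Gamma$. Suppose arbitrarily large $n$ occurred. For such $E_1,\dots,E_n$ choose successively $e_k\in E_k\setminus\langle e_1,\dots,e_{k-1}\rangle$. This is possible because $\langle e_1,\dots,e_{k-1}\rangle$ is abelian, hence finite, while $E_k$ is infinite. So $\Gamma$ has $n$ distinct pairwise commuting elements for arbitrarily large $n$. By Lemma 3, with variables $x_t$ and conditions $x_t\ne x_{t'}$, $[x_t,x_{t'}]=1$ for $t\neq t'$, there would be infinitely many, and they would generate an infinite abelian subgroup of $\Gamma$, a contradiction.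

The maximality also holds for finite sets:

$$\text{it is impossible that for every }L\text{ there are }n+1\text{ pairwise commuting subsets of }\Gamma\text{ with at least }L\text{ elements each.} \tag{6}$$

Otherwise Lemma 3, with variables $x_{j,t}$ ($1\le j\le n+1$, $t\in\omega$) and conditions $x_{j,t}\neq x_{j,t'}$ for $t\neq t'$ and $[x_{j,t},x_{k,t'}]=1$ for $j\ne k$, would give $n+1$ pairwise commuting infinite subsets. The subgroups they generate are infinite and pairwise commuting, against the choice of $n$.

So we want to construct, for every $L$, $n+1$ pairwise commuting sets of size at least $L$.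

**Step 4: only cubes remain.** We transport the covering from $\mathbb G$ to $\Gamma$ and discard the bad equations. One difficulty is that an equation $xax^{-1}=c$ with $a\in\Phi$ becomes trivial on the left in $\Gamma$ and is not bad there. So we restrict to elements that centralize $\Phi$.

Let $C=C_{\mathbb G}(\Phi)$. It is the kernel of the conjugation action of $\mathbb G$ on the finite normal subgroup $\Phi$, so it has finite index. Let $N$ be its image in $\Gamma$, also of finite index. If finitely many bad sets covered $N$, then their translates by representatives of the left cosets of $N$, which are bad, would cover $\Gamma$, against Proposition A. Therefore $N$ and the complements of the bad sets have the finite intersection property, and there is an ultrafilter $p$ on $\Gamma$ with $N\in p$ that contains no bad set. In particular $p$ is nonprincipal and contains no $gC(\kappa)$ with $\kappa\neq1$. (This $p$ need not be idempotent.)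

Let $v\in N$. For $p$-most $x$ we have $1\ne vx\in N$. Lift $vx$ to $y\in C\setminus\Phi$. Then $y\neq1$, so $w_i(y)=1$ for some $i$, and $vx$ satisfies the image of this equation in $\Gamma$. Consider its type, with bars denoting images in $\Gamma$.

- Type (D): $yay^{-1}=c\neq a$. Since $y$ centralizes $\Phi$, $a\notin\Phi$. So $\bar a\ne1$ and the image equation is bad.
- Types (E), (C), (B): the image equation is bad.
- Type (A): the image equation is bad unless $\bar a=\bar b=\bar c$.

For fixed $v$ and bad $Z$ the set $\{x:vx\in Z\}$ is bad, so it is not in $p$. As there are finitely many equations, for $p$-most $x$ the equation we found for $vx$ is the image of a type (A) equation with $\bar a=\bar b=\bar c$, namely $(vx\bar a)^3=1$. Let $a_i\in\Gamma$ be the finitely many elements $\bar a$ obtained from such equations. For each $v\in N$ some $i$ works for $p$-most $x$. Since $(vxa_i)^3$ and $(xa_iv)^3$ are conjugate,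
$$N=\bigcup_iV_i,\qquad V_i=\{v\in N:\ \forall^px\;(vxa_i)^3=1\}=\{v\in N:\ \forall^px\;(xa_iv)^3=1\}. \tag{7}$$

## 8. Vanishing cubes produce one commuting set too many

**Step 5: a homogeneous configuration.** We look for many increasing products inside one $V_i$, spread over a maximal commuting family. Let $E_1,\dots,E_n$ be pairwise commuting infinite subgroups of $\Gamma$, with $n$ from Step 3. Replacing $E_j$ by $E_j\cap N$, which has finite index in $E_j$, we may assume $E_j\le N$.

For $\kappa\in E_1\setminus FC(E_1)$ the subgroup $C_{E_1}(\kappa)$ has infinite index in $E_1$. By Lemma 1(b) let $q_1$ be an idempotent ultrafilter on $E_1$ containing no left coset of such a $C_{E_1}(\kappa)$. As $FC(E_1)$ is finite and $E_1$ infinite, such $\kappa$ exist, and $q_1$ is nonprincipal because $\{g\}\subset gC_{E_1}(\kappa)$. For $j\ge2$ let $q_j$ be a nonprincipal idempotent ultrafilter on $E_j$. Always $e_1\cdots e_n\in N=\bigcup_iV_i$, and the quantifiers commute with finite disjunctions. So there is $i$ with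
$$\forall^{q_1}e_1\cdots\forall^{q_n}e_n\quad e_1\cdots e_n\in V_i .$$
Put $a=a_i$, and fix $L\geq 1$.

*Choices in $E_1$.* Let $B_1=\{e_1:\forall^{q_2}e_2\cdots\forall^{q_n}e_n\;e_1\cdots e_n\in V_i\}\in q_1$. By the remark after (1), we can choose successively $\delta_0,u,v,w_1,\dots,w_L\in E_1$ such that all nonempty increasing products, in this order, lie in $B_1$, and in addition
$$u\notin FC(E_1),\qquad v\neq1,\qquad w_k\notin\bigcup_{l<k}C_{E_1}(u)\,w_l.$$
The first two conditions exclude finite sets. For the third, $C_{E_1}(u)w_l=w_l\,C_{E_1}(w_l^{-1}uw_l)$, and $w_l^{-1}uw_l\notin FC(E_1)$ since $FC(E_1)$ is normal in $E_1$. So this set is not in $q_1$. Let $D_1\subset B_1$ be the finite set of all these increasing products.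

*Choices in $E_2,\dots,E_n$.* As $D_1\subset B_1$ is finite, the set
$$\{e_2:\ \forall e_1\in D_1\ \ \forall^{q_3}e_3\cdots\forall^{q_n}e_n\;\ e_1\cdots e_n\in V_i\}$$
is a finite intersection of members of $q_2$, so it is in $q_2$. Choose distinct $\varepsilon_{2,0},\dots,\varepsilon_{2,L}\in E_2$ with all increasing products in this set, and let $D_2$ be the set of these products. Continue in the same way with $q_3,\dots,q_n$: at stage $j$, use all of the finite set $D_1\cdots D_{j-1}$. We obtain finite sets $D_j\subset E_j$ with $D_1D_2\cdots D_n\subset V_i$.

**Step 6: conjugations with $\ell\,\sigma(\ell)\,\sigma^2(\ell)=1$.** By (7) and finiteness, $X=\{x\in\Gamma:(xad)^3=1\text{ for all }d\in D_1\cdots D_n\}$ belongs to $p$. Put $v_0=\delta_0\varepsilon_{2,0}\cdots\varepsilon_{n,0}$. For $x\in X$ let $s=xav_0$ and $\sigma_x(\gamma)=s\gamma s^{-1}$.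

Let $\Lambda$ be the set of products $\ell=\ell_1\cdots\ell_n$, where $\ell_1$ is $1$ or an increasing product from $u,v,w_1,\dots,w_L$, and $\ell_j$, for $j\ge2$, is $1$ or an increasing product from $\varepsilon_{j,1},\dots,\varepsilon_{j,L}$. Since the $E_j$ commute pairwise,
$$v_0\ell=(\delta_0\ell_1)(\varepsilon_{2,0}\ell_2)\cdots(\varepsilon_{n,0}\ell_n)\in D_1\cdots D_n .$$
So $(s\ell)^3=(xav_0\ell)^3=1$ for all $\ell\in\Lambda$. With $\ell=1$ this gives $s^3=1$. With $\sigma=\sigma_x$,
$$1=(s\ell)^3=(s\ell s^{-1})(s^2\ell s^{-2})\,s^3\,\ell=\sigma(\ell)\,\sigma^2(\ell)\,\ell ,$$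
and conjugating by $\ell$,
$$\ell\,\sigma(\ell)\,\sigma^2(\ell)=1\qquad(\ell\in\Lambda). \tag{8}$$

Next we use (8) for $\ell$, $m$ and $\ell m$ together to eliminate $\sigma^2$. Suppose $\ell,m,\ell m\in\Lambda$. Then $\ell m\,\sigma(\ell)\sigma(m)\,\sigma^2(\ell)\sigma^2(m)=1$, with $\sigma^2(\ell)=\sigma(\ell)^{-1}\ell^{-1}$ and $\sigma^2(m)=\sigma(m)^{-1}m^{-1}$. So
$$\ell m\cdot\sigma(\ell)\sigma(m)\sigma(\ell)^{-1}\cdot\ell^{-1}\sigma(m)^{-1}m^{-1}=1,$$
that is,
$$\sigma(\ell)\,\sigma(m)\,\sigma(\ell)^{-1}=m^{-1}\ell^{-1}m\,\sigma(m)\,\ell. \tag{9}$$

**Step 7: what $\sigma_x(v)$ commutes with.**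

*(i)* *$\sigma_x(v)$ commutes with all $\varepsilon_{j,t}$, $j\ge2$, $1\le t\le L$.* Apply (9) with $\ell=\varepsilon_{j,t}$ and $m=v$. These commute, and $\ell m=v\varepsilon_{j,t}\in\Lambda$. The left side of (9) is $\sigma(\ell v\ell^{-1})=\sigma(v)$ and the right side is $\ell^{-1}\sigma(v)\ell$. So $\sigma(v)=\ell^{-1}\sigma(v)\ell$.

*(ii)* *Conjugation by $\sigma_x(v)$ acts on certain elements of $E_1$ in a way that does not depend on $x$.* Let $w=w_k$. The elements $u,v,w,uv,uw,vw,uvw$ are increasing products, so they lie in $\Lambda$. Apply (9) to $(u,v)$, $(u,w)$ and $(u,vw)$. The left sides are the conjugates by $\sigma(u)$ of $\sigma(v)$, $\sigma(w)$ and $\sigma(v)\sigma(w)$, so the product of the first two is the third. Hence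
$$v^{-1}u^{-1}v\,\sigma(v)\,u\cdot w^{-1}u^{-1}w\,\sigma(w)\,u=w^{-1}v^{-1}u^{-1}vw\,\sigma(v)\sigma(w)\,u .$$
Cancel $\sigma(w)u$ on the right, and put
$$h=v^{-1}uv,\qquad c_k=u\,w_k^{-1}u^{-1}w_k,\qquad c_k'=h\,w_k^{-1}h^{-1}w_k .$$
We get $h^{-1}\sigma(v)\,c_k=w_k^{-1}h^{-1}w_k\,\sigma(v)$. Multiplying by $h$ on the left,
$$\sigma_x(v)\,c_k\,\sigma_x(v)^{-1}=c_k'\qquad(x\in X,\ 1\le k\le L), \tag{10}$$
where $c_k$ and $c_k'$ do not depend on $x$. Hence for all $x_0,x\in X$ the element $\sigma_{x_0}(v)^{-1}\sigma_x(v)$ commutes with every $c_k$.

**Step 8: $n+1$ commuting sets.** Fix $x_0\in X$ and put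
$$X_1=\{c_1,\dots,c_L\},\qquad X_j=\{\varepsilon_{j,1},\dots,\varepsilon_{j,L}\}\ (2\le j\le n),\qquad X_{n+1}=\{\sigma_{x_0}(v)^{-1}\sigma_x(v):x\in X\}.$$

*They commute pairwise.* For $j\le n$ we have $X_j\subset E_j$, so $X_1,\dots,X_n$ commute pairwise. The set $X_{n+1}$ commutes with $X_1$ by (ii), and with $X_j$, $2\le j\le n$, by (i), applied to both $x_0$ and $x$.

*They are large.* If $c_k=c_l$ with $l<k$, then $w_k^{-1}u^{-1}w_k=w_l^{-1}u^{-1}w_l$, so $w_kw_l^{-1}\in C_{E_1}(u)$ and $w_k\in C_{E_1}(u)w_l$, against the choice of $w_k$. So $|X_1|=L$. For $2\le j\le n$, $|X_j|=L$ as the $\varepsilon_{j,t}$ are distinct. Finally, $X_{n+1}$ is infinite: we have $\sigma_x(v)=x\kappa x^{-1}$ with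
$$\kappa=av_0\,v\,v_0^{-1}a^{-1}\neq1 .$$
If $\sigma_x(v)$ took only finitely many values for $x\in X$, then $X\in p$ would lie in finitely many left cosets of $C(\kappa)$, and one of them would be in $p$. But $p$ contains no such coset.

As $L$ was arbitrary, this contradicts (6). Hence $\mathfrak Z_{G^3[x]}$ is not discrete, and Theorem 1 is proved. $\blacksquare$

## 9. Uniformity in the group and infinite open sets

Theorem 2 follows from Theorem 1 by one more ultraproduct, and from the homogeneity noted in Section 1.

**Proof of Theorem 2.** *The bound.* Suppose that for some $M$ no $f(M)$ exists. Then for each $t\in\omega$ there are a group $G_t$ with $|G_t|>t$ and $w_1^t,\dots,w_M^t\in G_t^3[x]$ with $w_i^t(1)\neq1$ such that each $g\in G_t\setminus\{1\}$ satisfies $w_i^t(g)=1$ for some $i$. There are finitely many sequences of at most three exponents. So, passing to a subsequence, we may assume that for each $i$ the sequence of exponents of $w_i^t$ does not depend on $t$. Let $G=\prod_tG_t/\mathcal U$ with $\mathcal U$ nonprincipal. It is infinite, since for every $k$ all but finitely many $G_t$ have more than $k$ elements. The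 coefficients of the $w_i^t$ define elements of $G$, and with the common exponents they give $w_1,\dots,w_M\in G^3[x]$. By Łoś's theorem, $w_i(1)\neq1$ for all $i$, and each $g\ne1$ in $G$ satisfies $w_i(g)=1$ for some $i$. So $\bigcap_i\mathfrak Z_{w_i}=\{1\}$ is open in $\mathfrak Z_{G^3[x]}$. Since translations are homeomorphisms, the topology is discrete, contradicting Theorem 1.

*Infinite open sets.* Let $G$ be infinite. The topology $\mathfrak Z_{G^3[x]}$ is non-discrete by Theorem 1, homogeneous, and $T_1$ because it contains the cofinite topology $\mathfrak Z_{G^1[x]}$. If some nonempty open set were finite, removing all but one of its points would leave an open one-point set, and by homogeneity the topology would be discrete, a contradiction. $\blacksquare$
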